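# Local spectra of weighted shifts and the disc of radius $r_3(S)$

## 1. A plausible guess: every local spectrum contains the disc of radius $r_3(S)$

Let $\mathcal H$ be a complex separable Hilbert space with orthonormal basis $(e_n)_{n\ge0}$, and let $S$ be a unilateral weighted shift, $Se_n=\omega_ne_{n+1}$, with a bounded sequence of positive weights $\omega_n$. Put
$$\beta_0=1,\qquad \beta_n=\omega_0\omega_1\cdots\omega_{n-1}\quad(n\ge1),$$
so that $S^ne_0=\beta_ne_n$, and more generally $S^ke_n=(\beta_{n+k}/\beta_n)e_{n+k}$. Three radii are attached to $S$: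
$$r_2(S)=\liminf_n\beta_n^{1/n},\qquad r_3(S)=\limsup_n\beta_n^{1/n},\qquad r(S)=\lim_k\|S^k\|^{1/k},\quad \|S^k\|=\sup_n\frac{\beta_{n+k}}{\beta_n}.$$
The last one is the spectral radius. Since $\beta_n=\|S^ne_0\|\le\|S^n\|$, we have $r_2(S)\le r_3(S)\le r(S)$.

**Definition (local spectrum).** For $x\in\mathcal H$, the local resolvent set $\rho_S(x)$ consists of the $\lambda\in\mathbb C$ that have an open neighborhood $U$ and an analytic $f:U\to\mathcal H$ with $(S-\mu)f(\mu)=x$ for all $\mu\in U$. The local spectrum is $\sigma_S(x)=\mathbb C\setminus\rho_S(x)$.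

Off the spectrum of $S$ one can take $f(\mu)=(S-\mu)^{-1}x$, so $\sigma_S(x)\subset\sigma(S)\subset\{|\lambda|\le r(S)\}$. The local spectrum is smaller than $\sigma(S)$ when the resolvent applied to the particular vector $x$ continues analytically into $\sigma(S)$. The operator $S$ has the single-valued extension property, so local solutions are unique.

The question, posed in A. Bourhim, "On the local spectral properties of weighted shift operators", arXiv:math/0303070 (2003), is whether
$$\{\lambda\in\mathbb C:|\lambda|\le r_3(S)\}\subset\sigma_S(x)\quad\text{for every non-zero }x\in\mathcal H.$$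

The first guess is yes. We test it.

*The vector $e_0$.* Let $\mu\ne0$ and $(S-\mu)f=e_0$ with $f=\sum f_ne_n$. Comparing coordinates gives $-\mu f_0=1$ and $\omega_{n-1}f_{n-1}=\mu f_n$, so $f_n=-\beta_n\mu^{-n-1}$. The series $\sum\beta_n^2|\mu|^{-2n-2}$ diverges for $0<|\mu|<r_3(S)$ and converges locally uniformly for $|\mu|>r_3(S)$. Local spectra are closed, so $\sigma_S(e_0)=\{|\lambda|\le r_3(S)\}$ when $r_3(S)>0$. The guess passes.

*The unweighted shift.* If $\omega_n=1$ for all $n$, then $r_2=r_3=r=1$. Fact (i) below says that the guess holds whenever $r_2=r_3$.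

*A shift with three different radii.* Let $n_0=0$ and $n_j=2^j$ for $j\ge1$, and $\beta_0=1$, $\beta_m=2^{-(n_j-m)}$ for $n_{j-1}<m\le n_j$. Within a block all weights are $2$; from the end of a block to the next index the weight is at most $1$. So $\|S\|\le2$, and since there are arbitrarily long runs of weights $2$, $r(S)=2$. We have $\beta_m\le1$ and $\beta_{n_j}=1$, so $r_3(S)=1$. For $m$ in block $j\ge2$, $\beta_m^{1/m}=2^{-(2^j/m-1)}>\frac12$ because $2^j/m<2$, and the value at $m=2^{j-1}+1$ tends to $\frac12$; so $r_2(S)=\frac12$. Here fact (i) only gives the disc of radius $\frac12$, and the annulus $\frac12<|\lambda|\le1$ is in doubt for general $x$.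

The following facts are known.

* (i) For every non-zero $x$, $\{|\lambda|\le r_2(S)\}\subset\sigma_S(x)$.
* (ii) $\sigma_S(e_0)=\{|\lambda|\le r_3(S)\}$.
* (iii) For non-zero $x=\sum a_ne_n$ put $R_\omega(x)=\liminf_n|\beta_n/a_n|^{1/n}$, with $|\beta_n/0|=+\infty$. If $r_3(S)<R_\omega(x)$, then $\sigma_S(x)=\{|\lambda|\le r_3(S)\}$. If $r_3(S)\ge R_\omega(x)$, then $\{|\lambda|\le R_\omega(x)\}\subset\sigma_S(x)$. In particular $\sigma_S(x)=\{|\lambda|\le r_3(S)\}$ for every non-zero finite linear combination $x$ of the $e_n$.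

All of this supports the guess. It is nevertheless false. We shall build a counterexample, and then determine which sets do occur as local spectra and which values of the three radii force the inclusion.

Throughout, $D(a,\rho)$ and $\overline D(a,\rho)$ are the open and closed discs, $\hat{\mathbb C}$ is the Riemann sphere, $1/0=\infty$ and $1/\infty=0$. For $c>0$, the identity $(cS-c\mu)\bigl(c^{-1}f(\mu)\bigr)=(S-\mu)f(\mu)$ shows that $\sigma_{cS}(x)=c\,\sigma_S(x)$, and all three radii of $cS$ are $c$ times those of $S$. We use this to normalize $r_3(S)=1$.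

## 2. The local spectrum read from a sequence of polynomials

For $x=\sum a_ne_n\ne0$ put $x_n=a_n/\beta_n$ and
$$Q_n(w)=\sum_{k=0}^nx_kw^{n-k},\qquad \Phi(w)=\sum_{n\ge0}\beta_n^2|Q_n(w)|^2\in[0,\infty].\tag{1}$$
Since $Q_n(0)=x_n$, we have $\Phi(0)=\|x\|^2$. Let $\Omega_x$ be the open set of those $w\in\mathbb C$ that have a neighborhood on which $\Phi$ is bounded. Covering a compact subset of $\Omega_x$ by finitely many such neighborhoods, we see that $\Phi$ is bounded on compact subsets of $\Omega_x$. For $x=e_0$ we get $Q_n(w)=w^n$, $\Phi(w)=\sum\beta_n^2|w|^{2n}$, and $\Omega_x=D(0,1/r_3(S))$ (when $r_3(S)>0$).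

**Lemma 1.** (a) For $\lambda\ne0$: $\lambda\in\rho_S(x)$ if and only if $1/\lambda\in\Omega_x$. (b) $\{|w|<1/r(S)\}\subset\Omega_x$, and $0\in\sigma_S(x)$. Hence $w\mapsto1/w$ maps $\hat{\mathbb C}\setminus\Omega_x$ homeomorphically onto $\sigma_S(x)$.

**Step 1 (solve the equation).** Let $\mu\ne0$, $(S-\mu)f=x$, $f=\sum f_ne_n$, $g_n=f_n/\beta_n$. Since $Sf=\sum_n\beta_{n+1}g_ne_{n+1}$, dividing the $n$-th coordinate by $\beta_n$ gives
$$-\mu g_0=x_0,\qquad g_{n-1}-\mu g_n=x_n\quad(n\ge1).$$
By induction this is equivalent to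
$$g_n=-\mu^{-n-1}\sum_{k\le n}x_k\mu^k=-wQ_n(w),\qquad w=1/\mu.\tag{2}$$
Hence $\|f\|^2=|w|^2\Phi(w)$.

**Step 2 (part (a)).** If $f$ is analytic near $\lambda\neq 0$, it is bounded near $\lambda$, so $\Phi$ is bounded near $1/\lambda$. Conversely, let $\Phi$ be bounded on a disc $V\not\ni0$ about $1/\lambda$, and define $f(\mu)=-w\sum\beta_nQ_n(w)e_n$ for $w=1/\mu\in V$. By Step 1, $(S-\mu)f(\mu)=x$, and $\|f\|$ is bounded. For $y=\sum y_ne_n$, the tails of $\langle f(\mu),y\rangle$ are at most $\|f(\mu)\|\bigl(\sum_{n>N}|y_n|^2\bigr)^{1/2}$, which is uniformly small. The partial sums are analytic in $\mu$, so $\langle f(\mu),y\rangle$ is analytic. Thus $f$ is weakly analytic, hence analytic, and $\lambda\in\rho_S(x)$.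

**Step 3 (part (b)).** If $|w|<1/r(S)$, then $(I-wS)^{-1}x=\sum_kw^kS^kx$ has $n$-th coordinate $\sum_{k\le n}w^{n-k}a_k\beta_n/\beta_k=\beta_nQ_n(w)$. So $\Phi(w)=\|(I-wS)^{-1}x\|^2$, which is locally bounded. That $0\in\sigma_S(x)$ is contained in (i); here is a direct argument. Let $m$ be minimal with $x_m\ne0$. By (2), a solution $f$ analytic near $0$ would have $m$-th coordinate $-\beta_mx_m/\mu$ for small $\mu\ne0$, which is unbounded.

**Step 4 (the homeomorphism).** Non-zero points correspond by (a). Also $0\in\Omega_x$ is not in $\hat{\mathbb C}\setminus\Omega_x$, while $\infty\notin\Omega_x$ corresponds to $0\in\sigma_S(x)$. $\square$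

Consequently, if $r_3(S)>0$,
$$\{|\lambda|\le r_3(S)\}\subset\sigma_S(x)\iff\Omega_x\cap\{|w|\ge1/r_3(S)\}=\emptyset.\tag{3}$$
If $r_3(S)=0$, the inclusion is just $0\in\sigma_S(x)$ and is true.

## 3. What convergent power series prove, and where they stop

Let $r_3=r_3(S)>0$. A finite vector $x$ with $x_k=0$ for $k>N$ satisfies $Q_n(w)=w^{n-N}Q_N(w)$ for $n\ge N$. If $|w|>1/r_3$ and $Q_N(w)\ne0$, then $\beta_n|Q_n(w)|$ is unbounded in $n$ and $\Phi(w)=\infty$. As $Q_N$ has finitely many zeros, every neighborhood of every point of $\{|w|>1/r_3\}$ contains points with $\Phi=\infty$. So the open set $\Omega_x$ misses $\{|w|>1/r_3\}$, hence also its closure, and by (3) the inclusion holds.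

The zeros of $Q_N$ are instructive. For $x=(S-\lambda_0)e_0$ with $\lambda_0\neq0$ we have $x_0=-\lambda_0$, $x_1=1$, and $Q_n(w)=w^{n-1}(1-\lambda_0w)$ for $n\ge1$. At $w=1/\lambda_0$ almost all terms vanish, in accordance with the solution $f=e_0$ at $\mu=\lambda_0$. But one simple zero helps at one point only, and for $0<|\lambda_0|<r_3$ the point $\lambda_0$ stays in $\sigma_S(x)$.

A sensible approach to the general case is to let $N\to\infty$. Put $p(z)=\sum x_kz^k$ with partial sums $p_n$. Since $x_n=a_n/\beta_n$, the radius of convergence of $p$ is exactly $R_\omega(x)$. With $\mu=1/w$,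
$$\beta_n|Q_n(w)|=\beta_n|\mu|^{-n}\,|p_n(\mu)|.\tag{4}$$
Suppose $0<|\mu|<\min(r_3,R_\omega(x))$ and $p(\mu)\ne0$. Then $p_n(\mu)\to p(\mu)$, so for large $n$ the quantity (4) is at least $\frac12|p(\mu)|\beta_n|\mu|^{-n}$, which is unbounded since $\limsup(\beta_n|\mu|^{-n})^{1/n}=r_3/|\mu|>1$. The zeros of $p$ are isolated, so as before $\Omega_x$ misses $\{|w|>1/\min(r_3,R_\omega(x))\}$ and
$$\{|\lambda|\le\min(r_3,R_\omega(x))\}\subset\sigma_S(x)$$
(for minimum $0$ this is $0\in\sigma_S(x)$). Since $a_n\to0$, we have $|x_n|\le1/\beta_n$ for large $n$ and $R_\omega(x)\ge r_2(S)$, so this also reproves (i).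

The argument stops exactly at $R_\omega(x)<|\mu|<r_3$. There $p_n(\mu)$ need not converge, and nothing said so far prevents $p_n(\mu)$ from being exponentially small for a sparse sequence of indices $n=n_j$. This would defeat the guess if $\beta_n$ is large only near these indices. By the example above, one zero of $Q_{n_j}$ does not help on an open set. But if $Q_{n_j}$ is divisible by a large power $(w-a)^N$, it gains a factor $\delta^N$ on all of $\overline D(a,\delta)$. So the plan is as follows.

* Choose $x_0,x_1,\dots$ block by block so that $Q_{n_j}$ is tiny on a set $E$ that contains a disc about a point $a$ with $|a|\ge1/r_3$.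
* Let $\beta_{n_j}=1$, and let $\beta_m$ decay geometrically as $m$ moves back from $n_j$.

The difficulty is that when we choose $x_{n+1},\dots,x_{n'}$, the coefficients $x_0,\dots,x_n$ are frozen, and these are the *leading* coefficients of $Q_{n'}$.

## 4. Small polynomials with frozen leading coefficients

The first lemma shows that smallness of $Q_{n'}$ on a set containing a disc about $0$ passes to earlier indices, at a geometric price.

**Lemma 2.** Let $\rho>0$, $E\supset\overline D(0,\rho)$, and $|Q_{n'}|\le\eta$ on $E$. Then for $0\le k\le n'$: $|x_{n'-k}|\le\eta\rho^{-k}$, and $|Q_{n'-k}|\le(k+1)\eta\rho^{-k}$ on $E$.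

*Proof.* The coefficient of $w^k$ in $Q_{n'}$ is $x_{n'-k}$, so the first claim is Cauchy's estimate on $|w|=\rho$. Next, splitting off the lowest powers,
$$Q_{n'}(w)=w^kQ_{n'-k}(w)+\sum_{i<k}x_{n'-i}w^i.$$
For $w\in E$ with $|w|\ge\rho$ this gives
$$|Q_{n'-k}(w)|\le\eta|w|^{-k}+\sum_{i<k}\eta\rho^{-i}|w|^{i-k}\le(k+1)\eta\rho^{-k},$$
because $|w|^{-(k-i)}\le\rho^{-(k-i)}$. For $|w|<\rho$ apply the maximum principle on $\overline D(0,\rho)$, whose boundary lies in $E$. $\square$

The next lemma overcomes the frozen coefficients. We look for $Q_{n'}=q^N\cdot(\text{polynomial of degree}\le n)$ with $|q|<1$ on $K$. The $n+1$ coefficients of the second factor are determined by the $n+1$ frozen values, and they grow only polynomially in $N$.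

**Lemma 3.** Let $K$ be compact, $q$ a monic polynomial of degree $d\ge1$ with $\max_K|q|<1$, let $x_0,\dots,x_n$ be given and $\varepsilon>0$. For all large $N$, with $n'=n+dN$, there are $x_{n+1},\dots,x_{n'}$ such that $|Q_{n'}|\le\varepsilon$ on $K$.

**Step 1 (reverse the polynomial).** Let $\xi_1,\dots,\xi_d$ be the zeros of $q$, $\xi=\max|\xi_i|$, $p(z)=\sum_{k\le n}x_kz^k$, and $q^*(z)=z^dq(1/z)=\prod_i(1-\xi_iz)$. Then $q^*(0)=1$, so $(q^*)^{-N}$ has a Taylor series at $0$. It is a product of $dN$ geometric series, each with coefficients bounded by those of $(1-\xi z)^{-1}$. So its coefficient of $z^i$ has modulus at most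
$$\xi^i\binom{dN+i-1}{i}\le(1+\xi)^n(dN+n)^n\qquad(0\le i\le n).$$

**Step 2 (choose the second factor).** Let $T=\sum_{i\le n}t_iz^i$ be the truncation to degree $\le n$ of $p\,(q^*)^{-N}$. By Step 1, $|t_i|\le C(dN+n)^n$ with $C=(1+\xi)^n\sum_{k\le n}|x_k|$ independent of $N$.

**Step 3 (read off the new coefficients).** The polynomial $P=(q^*)^NT$ has degree at most $dN+n=n'$, and modulo $z^{n+1}$ it equals $(q^*)^Np\,(q^*)^{-N}=p$. So its first coefficients are the frozen $x_0,\dots,x_n$, and we let $x_{n+1},\dots,x_{n'}$ be the others. Then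
$$Q_{n'}(w)=w^{n'}P(1/w)=\bigl(w^dq^*(1/w)\bigr)^N\,w^nT(1/w)=q(w)^N\sum_{i\le n}t_iw^{n-i}.$$
Hence $\max_K|Q_{n'}|\le(\max_K|q|)^N\,C'(dN+n)^n$ with $C'$ independent of $N$. This tends to $0$ as $N\to\infty$. $\square$

For example, take $q(w)=w(w-2)$, so $q^*(z)=1-2z$, and $n=0$, $x_0=1$, $N=2$. Then $T=1$, $P=(1-2z)^2$, so $(x_0,\dots,x_4)=(1,-4,4,0,0)$ and $Q_4(w)=w^2(w-2)^2$.

The last lemma chooses the weights. They pay the price of Lemma 2, because going back $k$ steps costs $\rho^{-k}$ and the weights give $M^{-k}$ with $M>1/\rho$.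

**Lemma 4.** Let $0<\rho<1$, $M>1/\rho$, $0=n_0<n_1<\cdots$, $x_0=1$, $x_1,x_2,\dots\in\mathbb C$, and let $E_1\subset E_2\subset\cdots$ be compact sets containing $\overline D(0,\rho)$ with $|Q_{n_j}|\le2^{-j}$ on $E_j$ for $j\ge1$. Put $\beta_0=1$ and $\beta_m=M^{-(n_j-m)}$ for $n_{j-1}<m\le n_j$. Then $\omega_m=\beta_{m+1}/\beta_m$ defines a shift $S$ with $\|S\|\le M$, $r_3(S)=1$. The vector $x=\sum x_m\beta_me_m$ is a non-zero element of $\mathcal H$, and $\Phi$ is bounded on every $E_i$. If moreover $n_j/(n_{j-1}+1)\to\infty$, then $r_2(S)=0$ and $r(S)=\|S\|=M$.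

**Step 1 (norm and $r_3$).** If $m$ and $m+1$ are in the same block, $\omega_m=M$. If $m=n_{j-1}$, then $\omega_m=\beta_{m+1}\le1<M$. So $\|S\|\le M$. Since $\beta_m\le1$ and $\beta_{n_j}=1$, $r_3(S)=1$.

**Step 2 (estimates in one block).** Let $m=n_j-k$ with $0\le k<n_j-n_{j-1}$, so $\beta_m=M^{-k}$. Lemma 2 with $\eta=2^{-j}$ gives
$$\beta_m|x_m|\le2^{-j}(M\rho)^{-k},\qquad\beta_m|Q_m|\le2^{-j}(k+1)(M\rho)^{-k}\ \text{ on }E_j.$$

**Step 3 (sum over the blocks).** As $M\rho>1$, $\|x\|^2\le1+\sum_j4^{-j}\sum_k(M\rho)^{-2k}<\infty$, and $x\ne0$ since $x_0=1$. On $E_i$, the blocks $j\ge i$ satisfy the second estimate because $E_i\subset E_j$, and they contribute at most $\sum_j4^{-j}\sum_k(k+1)^2(M\rho)^{-2k}<\infty$ to $\Phi$. The finitely many remaining terms are bounded on the compact set $E_i$.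

**Step 4 (the last claim).** We have
$$\beta_{n_{j-1}+1}^{1/(n_{j-1}+1)}=M^{-(n_j-n_{j-1}-1)/(n_{j-1}+1)}=M^{\,1-n_j/(n_{j-1}+1)}\to0,$$
so $r_2(S)=0$. The block lengths tend to infinity, so there are arbitrarily long runs of weights $M$. So $\|S^k\|=M^k$ for all $k$. $\square$

## 5. A local spectrum that misses the point $\frac12$ although $r_3(S)=1$

**Theorem 1.** There are a bounded unilateral weighted shift $S$ with $\|S\|\le8$, $r_3(S)=1$, and $x\ne0$ such that $\sigma_S(x)$ misses the non-empty open set $\{\lambda\ne0:|1/\lambda-2|<\frac14\}\ni\frac12$. Hence the answer to the question is no.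

*Proof.* Let $E=\overline D(0,\frac14)\cup\overline D(2,\frac14)$ and $q(w)=w(w-2)$. On each of the two discs one factor is at most $\frac14$ and the other at most $\frac94$ in modulus, so $|q|\le\frac9{16}<1$ on $E$. Put $n_0=0$, $x_0=1$. By Lemma 3 with $K=E$ and $\varepsilon=2^{-j}$, choose inductively $n_j>n_{j-1}$ and $x_{n_{j-1}+1},\dots,x_{n_j}$ with $|Q_{n_j}|\le2^{-j}$ on $E$. Apply Lemma 4 with $E_j=E$, $\rho=\frac14$, $M=8>1/\rho$. This gives $S$ with $\|S\|\le8$, $r_3(S)=1$, and $x\ne0$ with $\Phi$ bounded on $E$. So $D(2,\frac14)\subset\Omega_x$, and Lemma 1(a) gives the claim. $\square$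

The first block can be written down: with $(x_0,\dots,x_4)=(1,-4,4,0,0)$ as above, $|Q_4|\le(\frac9{16})^2<\frac12$ on $E$. So $n_1=4$ is allowed, with $\beta_0,\dots,\beta_4=1,8^{-3},8^{-2},8^{-1},1$. The vector $x$ begins with the coordinates $1,-\frac1{128},\frac1{16},0,0$.

## 6. Capacity as the obstruction

What is essential about $E$ is that a monic polynomial is less than $1$ on it. The notion that measures this is logarithmic capacity.

**Definition (capacity).** For compact $K\subset\mathbb C$,
$$\operatorname{cap}(K)=\sup_\nu\exp\iint\log|u-v|\,d\nu(u)\,d\nu(v),$$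
over all Borel probability measures $\nu$ on $K$. For open $\Omega\subset\mathbb C$, $\operatorname{cap}(\Omega)=\sup\{\operatorname{cap}K:K\subset\Omega\text{ compact}\}$.

A finite set has capacity $0$, since every probability measure on it has an atom and so energy integral $-\infty$. We use these textbook facts, found in T. Ransford, *Potential Theory in the Complex Plane* (CUP 1995), Ch. 5:

* (C1) A monic $p$ of degree $k\ge1$ has $\max_K|p|\ge\operatorname{cap}(K)^k$. The Fekete polynomials $q_d$ of $K$ (monic of degree $d$) satisfy $\limsup_d(\max_K|q_d|)^{1/d}\le\operatorname{cap}K$ (§5.5, including Fekete–Szegő). So if $\operatorname{cap}K<1$, some monic polynomial of degree $\ge1$ is less than $1$ in modulus on $K$.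
* (C2) $\operatorname{cap}(tK)=|t|\operatorname{cap}K$; capacity is monotone, and continuous along decreasing sequences of compact sets.
* (C3) $\operatorname{cap}\overline D(a,\rho)=\rho$ and $\operatorname{cap}[0,L]=L/4$.
* (C4) $\operatorname{cap}K\ge\frac14\operatorname{diam}K$ for connected compact $K$, and $\operatorname{cap}K\ge(\operatorname{area}K/\pi)^{1/2}$ for compact $K$.

For the set $E$ of Theorem 1, (C1) with $q(w)=w(w-2)$ gives $\operatorname{cap}(E)^2\le\frac9{16}$, so $\operatorname{cap}(E)\le\frac34$.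

**Theorem 2.** For every $S$ and $x\ne0$, $\sigma_S(x)$ is compact, connected and contains $0$. If $r_3(S)>0$, then $\operatorname{cap}(\Omega_x)\le1/r_3(S)$.

**Step 1 (compactness).** By Lemma 1, $0\in\sigma_S(x)$ and $\sigma_S(x)$ is the homeomorphic image of the compact set $\hat{\mathbb C}\setminus\Omega_x$.

**Step 2 (connectedness, by the maximum principle).** Suppose $\hat{\mathbb C}\setminus\Omega_x=A\cup B$ with $A,B$ disjoint, closed, non-empty, $\infty\in A$. Then $B$ is a compact subset of $\mathbb C$. Take a bounded open $G\supset B$ with $\overline G\cap A=\emptyset$. The boundary $\partial G$ meets neither $A$ nor $B$, so it is a compact subset of $\Omega_x$ and $\Phi\le C$ on it for some $C$. The partial sums of $\Phi$ are continuous and subharmonic, being finite sums of $\beta_n^2|Q_n|^2$. So they are at most $C$ on $G$, and $\Phi\le C$ on $G$. Hence $G\subset\Omega_x$, which contradicts $\emptyset\ne B\subset G$. So $\hat{\mathbb C}\setminus\Omega_x$ is connected, and so is its image $\sigma_S(x)$.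

**Step 3 (the capacity bound, from leading coefficients).** Let $K\subset\Omega_x$ be compact with $\operatorname{cap}K>0$, $\Phi\le C^2$ on $K$, and let $m$ be minimal with $x_m\ne0$. For $n>m$, $Q_n$ has degree $n-m$ and leading coefficient $x_m$. By (C1),
$$C\ge\beta_n\max_K|Q_n|\ge\beta_n|x_m|\operatorname{cap}(K)^{n-m}.$$
Take $n$-th roots along a subsequence with $\beta_n^{1/n}\to r_3(S)$. This gives $1\ge r_3(S)\operatorname{cap}(K)$. $\square$

**Corollary 3.** Let $r_3=r_3(S)>0$, $x\ne0$.

(a) If $r_3(S)=r(S)$, then $\sigma_S(x)=\{|\lambda|\le r_3(S)\}$ for every $x\ne0$.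

(b) $\displaystyle\int_{\rho_S(x)}|\lambda|^{-4}\,dA(\lambda)\le\pi/r_3^2$.

(c) The unbounded component of $\rho_S(x)$ lies in $\{|\lambda|>r_3/4\}$, and the constant $\frac14$ is best possible.

*Proof of (a).* Rescale so that $r_3(S)=r(S)=1$. By Lemma 1(b), $D(0,1)\subset\Omega_x$. By Theorem 2, $\operatorname{cap}(\Omega_x)\le1$. The unit disc already has capacity $1$, and we show that nothing open can be added. Suppose $\Omega_x$ contains a point of $\{|w|\ge1\}$. Being open, it contains some $\overline D(b,\delta)\subset\{|w|>1\}$ with $\delta>0$. For $0<t<1$ let $K_t=\overline D(0,t)\cup\overline D(b,\delta)\subset\Omega_x$ and $\nu=(1-\varepsilon)\nu_1+\varepsilon\nu_2$, where $\nu_1,\nu_2$ are the normalized arc lengths on $|w|=t$ and $|w-b|=\delta$. We have $\int\log|u-v|\,d\nu_1(u)=\max(\log|v|,\log t)$, and likewise for $\nu_2$ after translation. So the energy integrals of $\nu_1$ and $\nu_2$ are $\log t$ and $\log\delta$. The mixed integral is $\int\log|v|\,d\nu_2(v)=\log|b|$, because $\log|v|$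 is harmonic near $\overline D(b,\delta)\not\ni0$. Hence
$$\iint\log|u-v|\,d\nu\,d\nu=(1-\varepsilon)^2\log t+2\varepsilon(1-\varepsilon)\log|b|+\varepsilon^2\log\delta.$$
Since $\log|b|>0$, the sum of the last two terms is positive for some small $\varepsilon>0$. With this $\varepsilon$ fixed and $t$ close to $1$, the whole expression is positive. So $\operatorname{cap}K_t>1$, a contradiction. By (3), $\{|\lambda|\le1\}\subset\sigma_S(x)$, and conversely $\sigma_S(x)\subset\sigma(S)\subset\{|\lambda|\le r(S)=1\}$. $\square$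

*Proof of (b).* By (C4) and the definition for open sets, $\operatorname{area}(\Omega_x)\le\pi\operatorname{cap}(\Omega_x)^2\le\pi/r_3^2$. The map $w=1/\lambda$ takes $\rho_S(x)$ onto $\Omega_x\setminus\{0\}$ and has area factor $|\lambda|^{-4}$, so the integral equals $\operatorname{area}(\Omega_x)$. $\square$

*Proof of the inclusion in (c).* Let $U$ be the component of $\Omega_x$ containing $0$. The set $U\setminus\{0\}$ is connected, and $w\mapsto1/w$ takes it to the unbounded component of $\rho_S(x)$. For $w\in U$, a path in $U$ from $0$ to $w$ is a connected compact subset of $\Omega_x$ of diameter at least $|w|$. So $|w|/4\le\operatorname{cap}(\Omega_x)\le1/r_3$. Thus $U\subset\overline D(0,4/r_3)$, and as $U$ is open, $|w|<4/r_3$ on $U$, which is $|\lambda|>r_3/4$. That $\frac14$ is best possible is shown after Theorem 4, whose proof does not use this corollary. $\square$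

## 7. All compact sets that occur as local spectra

**Theorem 4.** Let $r>0$ and let $\sigma\subset\mathbb C$ be compact. There exist a bounded unilateral weighted shift $S$ with $r_3(S)=r$ and $x\ne0$ with $\sigma_S(x)=\sigma$ if and only if $\sigma$ is connected, $0\in\sigma$, and $\Omega:=\hat{\mathbb C}\setminus\{1/\lambda:\lambda\in\sigma\}$ satisfies $\operatorname{cap}(\Omega)\le1/r$.

If $\sigma_S(x)=\sigma$, then $\Omega=\Omega_x$ by Lemma 1, so necessity is Theorem 2. The rest is sufficiency. The lemmas of Section 4 make $\Phi$ bounded inside $\Omega$; what is new is that $\Phi$ must be made unbounded near every point outside.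

**Step 1 (normalize).** Replacing $\sigma$ by $\sigma/r$ replaces $\Omega$ by $r\Omega$, whose capacity is $r\operatorname{cap}(\Omega)\le1$. If $S'$ with $r_3(S')=1$ and $x$ realize $\sigma/r$, then $rS'$ and $x$ realize $\sigma$. So let $r=1$. Now $\Omega$ is open, $\infty\notin\Omega$ because $0\in\sigma$, and $0\in\Omega$ because $\sigma\subset\mathbb C$. The set $\hat{\mathbb C}\setminus\Omega$ is connected as an image of $\sigma$. Also $\Omega\ne\mathbb C$, since $\operatorname{cap}(\mathbb C)=\infty$ by (C3).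

**Step 2 (exhaust $\Omega$ by compact sets of capacity below $1$ without holes).** Rudin, *Real and Complex Analysis*, Thm 13.3, provides a suitable exhaustion; directly, one can take
$$K_j=\{w:|w|\le j,\ \operatorname{dist}(w,\mathbb C\setminus\Omega)\ge1/j\}.$$
These are compact, with union $\Omega$. If $w\in K_j$ and $|w'-w|<\frac1j-\frac1{j+1}$, then $w'\in K_{j+1}$, so $K_j\subset\operatorname{int}K_{j+1}$. The complement $\hat{\mathbb C}\setminus K_j$ is the union of $\{|w|>j\}\cup\{\infty\}$ and the discs $D(z,1/j)$, $z\in\mathbb C\setminus\Omega$. All these are connected and meet $\hat{\mathbb C}\setminus\Omega$, which is connected and contained in $\hat{\mathbb C}\setminus K_j$. So $\hat{\mathbb C}\setminus K_j$ is connected. Discarding finitely many sets and renumbering, we may assume $\overline D(0,\rho)\subset K_1$ for some $\rho>0$.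

Since $K_j$ is a compact subset of $\operatorname{int}K_{j+1}$, there is $t>1$ with $tK_j\subset K_{j+1}\subset\Omega$. So $t\operatorname{cap}K_j=\operatorname{cap}(tK_j)\le1$ and $\operatorname{cap}K_j<1$. In particular $\rho\le\operatorname{cap}K_1<1$. By (C1) there is a monic $q_j$ of degree $d_j\ge1$ with $\max_{K_j}|q_j|<1$. Put $M=2/\rho$.

**Step 3 (polynomials that are large at prescribed points outside $\Omega$).** Let $(w_j)_{j\ge1}$ be a sequence in $\mathbb C\setminus\Omega$ with range dense in $\mathbb C\setminus\Omega$, each value occurring infinitely often. The open connected set $\hat{\mathbb C}\setminus K_j$ remains connected when the point $w_j$ is removed, so $\hat{\mathbb C}\setminus(K_j\cup\{w_j\})$ is connected. The function equal to $0$ near $K_j$ and to $j+1$ near $w_j$ is holomorphic on a neighborhood of $K_j\cup\{w_j\}$. By Runge's theorem there is a polynomial $g_j$ within $2^{-j-1}$ of it there, so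
$$|g_j|\le2^{-j-1}\text{ on }K_j,\qquad|g_j(w_j)|\ge j.$$

**Step 4 (choose the coefficients).** Let $n_0=0$, $x_0=1$. Given $n=n_{j-1}$ and $x_0,\dots,x_n$, Lemma 3 with $K_j,q_j$ and a large $N$ gives $n'=n+d_jN$ with $d_jN>\deg g_j$ and new coefficients for which the resulting polynomial $Q^0_{n'}$ satisfies $|Q^0_{n'}|\le2^{-j-1}$ on $K_j$. Now replace $Q^0_{n'}$ by $Q_{n'}=Q^0_{n'}\pm g_j$. The coefficient of $w^k$ in $Q_{n'}$ is $x_{n'-k}$, and only $k\le\deg g_j\le n'-n-1$ is affected. So only $x_{n+1},\dots,x_{n'}$ change, and the frozen coefficients are untouched. Since $(A+B)-(A-B)=2B$, one of $|A+B|,|A-B|$ is at least $|B|$. Hence the sign can be chosen with $|Q_{n'}(w_j)|\ge|g_j(w_j)|\ge j$. Put $n_j=n'$. Then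
$$|Q_{n_j}|\le2^{-j}\text{ on }K_j,\qquad|Q_{n_j}(w_j)|\ge j.\tag{5}$$

**Step 5 (identify $\Omega_x$).** Lemma 4 with $E_j=K_j$ gives $S$ with $r_3(S)=1$ and $x\ne0$ with $\Phi$ bounded on every $K_i$. As $\Omega=\bigcup\operatorname{int}K_i$, we get $\Omega\subset\Omega_x$. Suppose $w\in\Omega_x\setminus\Omega$. Then $\Phi\le C$ on a neighborhood $V$ of $w$. Since $w\in\mathbb C\setminus\Omega$, the set $V\setminus\Omega$ contains a value $v$ with $v=w_j$ for infinitely many $j$. As $\beta_{n_j}=1$, (5) gives $C\ge\Phi(v)\ge|Q_{n_j}(v)|^2\ge j^2$ for infinitely many $j$, which is absurd. So $\Omega_x=\Omega$, and $\sigma_S(x)=\sigma$ by Lemma 1. $\square$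

*Proof that $\frac14$ in Corollary 3(c) is best possible.* Let $0<\varepsilon<4$ and let $\Omega$ be the open $\tau$-neighborhood of $[0,4-\varepsilon]$. It is bounded and convex, so its complement in $\hat{\mathbb C}$ is connected. By (C2) the capacities of the closed $\tau$-neighborhoods decrease to $\operatorname{cap}[0,4-\varepsilon]=1-\varepsilon/4<1$ as $\tau\downarrow0$, so $\operatorname{cap}(\Omega)<1$ for small $\tau$. The set $\sigma=\{1/w:w\in\hat{\mathbb C}\setminus\Omega\}$ is compact since $0\in\Omega$, connected, and contains $0$. Theorem 4 with $r=1$ gives $S$ with $r_3(S)=1$ and $x\ne0$ with $\Omega_x=\Omega$. As $\Omega$ is connected, the unbounded component of $\rho_S(x)$ contains $1/(4-\varepsilon)$, which tends to $\frac14$ as $\varepsilon\to0$. $\square$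

## 8. Which values of $(r_2,r_3,r)$ force the inclusion

**Theorem 5.** Let $0\le r_2\le r_3\le r<\infty$, $r_3>0$. The inclusion $\{|\lambda|\le r_3\}\subset\sigma_S(x)$ holds for all $S$ with $r_2(S)=r_2$, $r_3(S)=r_3$, $r(S)=r$ and all $x\ne0$ if and only if $r_3=r_2$ or $r_3=r$. If $r_2<r_3<r$, then for every $\lambda_0$ with $r_2<|\lambda_0|\le r_3$ there are such an $S$ and $x\ne0$ with $\lambda_0\notin\sigma_S(x)$.

If $r_3=r_2$, the inclusion is (i); if $r_3=r$, it is Corollary 3(a). Now let $r_2<r_3<r$ and $r_2<|\lambda_0|\le r_3$. Dividing by $r_3$, assume $r_3=1$ and write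
$$s=r_2<1,\qquad M=r>1,\qquad a=1/\lambda_0,\qquad 1\le|a|<1/s$$
(no upper restriction on $|a|$ if $s=0$). By Lemma 1 we need $S$ with radii $s,1,M$ and $x\ne0$ with $\Phi$ bounded near $a$.

### 8.1. The case $s=0$: Lemma 4 suffices

Choose $\rho\in(1/M,1)$, then $k\ge1$ with $\rho^k(\rho+|a|)<1$, then $\delta>0$ with $(|a|+\delta)^k\delta<1$. The monic polynomial $q(w)=w^k(w-a)$ satisfies $|q|\le\rho^k(\rho+|a|)<1$ on $\overline D(0,\rho)$ and $|q|\le(|a|+\delta)^k\delta<1$ on $\overline D(a,\delta)$. Let $E$ be the union of these two discs. Start with $n_0=0$, $x_0=1$ and apply Lemma 3 repeatedly to get $|Q_{n_j}|\le2^{-j}$ on $E$, with $N$ so large at each step that also $n_j\ge j(n_{j-1}+1)$. Since $M>1/\rho$, Lemma 4 gives $r_2(S)=0$, $r_3(S)=1$, $r(S)=M$, $x\ne0$, and $\Phi$ bounded on $E$, whose interior contains $a$.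

### 8.2. The case $s>0$: controlling the coefficients

Now $r_2(S)=s$ means that for each $s'<s$ we have $\beta_m\ge s'^m$ for all large $m$. So $\Phi(a)<\infty$ requires $|Q_m(a)|\le Cs'^{-m}$ for all $m$, not only for $m$ near the ends of blocks. Lemma 2 bounds $Q_m$ only by a multiple of $\rho^{-(n_j-m)}$, which says too little when $n_j-m$ is much larger than $m$. Lemma 3 with an uncontrolled $N$ is therefore not enough. We take block lengths proportional to $n_{j-1}$, keep $|x_m|$ close to $R^m$ with some $R<1/s$, and let the multiplicity of the zero at $a$ be a *small* fraction $1/b$ of $n_{j-1}$. Then the coefficients grow little, and the gain $\delta^{n/b}$ still suffices because $\delta$ is chosen last.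

**Step 1 (choose the constants).** Choose, in this order:

* $R$ with $|a|<R<1/s$; put $\gamma=(1-|a|/R)^{-1}>1$ and $\rho=1/M<1$;
* an integer $H\ge1+2\log(1/s)/\log M$ with $8R^2\gamma^3\rho^{H-1}\le\frac14$;
* an integer $b\ge1$ with $\kappa:=sR(2\gamma)^{2/b}<1$, which is possible since $sR<1$;
* $\delta\in(0,R-|a|)$ with $R^{H+1}(4\gamma^3\delta)^{1/b}\le\frac14$.

Note $R>1$ because $|a|\ge1$. Put $E=\overline D(0,\rho)\cup\overline D(a,\delta)\subset\overline D(0,R)$ and $n_j=b(H+1)^j$ for $j\ge0$.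

**Step 2 (choose the coefficients and bound their growth).** Let $x_0=1$ and $x_k=0$ for $1\le k\le n_0=b$. Given $x_0,\dots,x_n$ with $n=n_{j-1}$, put $l=n/b=(H+1)^{j-1}$ and $h=Hn$, so that $n_j=n+h$. Let $p=\sum_{k\le n}x_kz^k$, let $T=\sum_{i\le n}t_iz^i$ be the truncation to degree $\le n$ of $p(z)(1-az)^{-l}$, and let $x_{n+1},\dots,x_{n_j}$ be the remaining coefficients of $P=(1-az)^lT$, padded with zeros. This is consistent, since $P\equiv p\pmod{z^{n+1}}$ and $\deg P\le n+l\le n+h=n_j$.

Put $A_m=\max_{k\le m}|x_k|R^{-k}$. The coefficient of $z^u$ in $(1-az)^{-l}$ is $\binom{l+u-1}{u}a^u$, so for $i\le n$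
$$|t_i|\le A_n\sum_{u\le i}R^{i-u}|a|^u\binom{l+u-1}{u}\le A_nR^i\Bigl(1-\frac{|a|}R\Bigr)^{-l}=A_n\gamma^lR^i.\tag{6}$$
Multiplying by $(1-az)^l$, we get for $m\le n_j$
$$|x_m|\le\sum_u\binom lu|a|^uA_n\gamma^lR^{m-u}\le A_n\gamma^lR^m\Bigl(1+\frac{|a|}R\Bigr)^l\le A_n(2\gamma)^lR^m.$$
So $A_{n_j}\le A_{n_{j-1}}(2\gamma)^{n_{j-1}/b}$. We have $A_{n_0}=1$, and $n_0+\dots+n_{j-1}\le2n_{j-1}$ because the ratio $H+1$ is at least $2$. Therefore
$$A_{n_{j-1}}\le A_{n_j}\le(2\gamma)^{2n_{j-1}/b}\qquad(j\ge1).\tag{7}$$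

**Step 3 ($Q_{n_j}$ is small on $E$).** With $n=n_{j-1}$ we have
$$Q_{n_j}(w)=w^{n_j}P(1/w)=w^{h-l}(w-a)^l\sum_{i\le n}t_iw^{n-i}.$$
By (6), for $|w|\le R$ the last sum is at most $(n+1)A_n\gamma^lR^n$ in modulus. By (7), $A_n\le(2\gamma)^{2l}$.

On $\overline D(0,\rho)$ we have $|w-a|\le\rho+|a|\le2R$. Using $l\le n$, $8\gamma^3R>1$ and $\rho<1$,
$$|Q_{n_j}|\le\rho^{h-l}(2R)^l(n+1)(2\gamma)^{2l}\gamma^lR^n=(n+1)\rho^{h-l}(8\gamma^3R)^lR^n\le(n+1)\bigl[8R^2\gamma^3\rho^{H-1}\bigr]^n\le(n+1)4^{-n}.$$
On $\overline D(a,\delta)$ we have $|w|\le R$ and $R>1$, so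
$$|Q_{n_j}|\le R^{h-l}\delta^l(n+1)(2\gamma)^{2l}\gamma^lR^n\le(n+1)R^{(H+1)n}(4\gamma^3\delta)^{n/b}=(n+1)\bigl[R^{H+1}(4\gamma^3\delta)^{1/b}\bigr]^n\le(n+1)4^{-n}.$$

**Step 4 (choose the weights and compute the radii).** Put $\beta_m=1$ for $m\le n_0$ and
$$\beta_m=\max\{M^{-(n_j-m)},\,s^m\}\qquad(n_{j-1}<m\le n_j,\ j\ge1),$$
and $\omega_m=\beta_{m+1}/\beta_m$.

* $\beta_m\le1$ and $\beta_{n_j}=1$, so $r_3(S)=1$.
* $\beta_{m+1}\le M\beta_m$ for all $m$. Inside a block, both entries of the maximum grow by a factor at most $M$; for $m=n_{j-1}$, $\beta_{m+1}\le1=\beta_m$; for $m<n_0$ both values are $1$. So $\|S\|\le M$.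
* For fixed $k$ and large $j$, $s^{n_j-k}\le M^{-k}$ and $k<h$, so $\beta_{n_j-k}=M^{-k}$. Hence $\|S^k\|=M^k$ and $r(S)=M$.
* $\beta_m\ge s^m$ for all $m$, so $r_2(S)\ge s$. For $n=n_{j-1}\ge1$, the choice of $H$ gives
$$n_j-(n+1)=Hn-1\ge\frac{2\log(1/s)}{\log M}\,n+n-1\ge\frac{2\log(1/s)}{\log M}\,n\ge\frac{\log(1/s)}{\log M}\,(n+1).$$
Thus $M^{-(n_j-n-1)}\le s^{n+1}$ and $\beta_{n+1}=s^{n+1}$. This happens for every $j$, so $r_2(S)=s$.

**Step 5 ($\Phi$ is bounded on $E$).** Let $w\in E$ and $n=n_{j-1}<m=n_j-k\le n_j$. Each of the two entries of $\beta_m$ needs its own estimate of $Q_m$.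

For the entry $M^{-k}$, use Lemma 2 with $\rho=1/M$ and $\eta=(n+1)4^{-n}$. Since $k+1\le Hn\le(H+1)(n+1)$,
$$M^{-k}|Q_m(w)|\le(k+1)(n+1)4^{-n}\le(H+1)(n+1)^24^{-n}.$$
For the entry $s^m$, use the coefficients. Since $|w|\le R$, we have $|Q_m(w)|\le\sum_{k'\le m}|x_{k'}|R^{m-k'}\le(m+1)A_{n_j}R^m$. By (7) and $n<m$,
$$s^m|Q_m(w)|\le(m+1)(sR)^m(2\gamma)^{2n/b}\le(m+1)\kappa^m.$$
The square of a maximum is at most the sum of the squares, and the block has $Hn$ indices, so
$$\sum_{n<m\le n_j}\beta_m^2|Q_m(w)|^2\le Hn(H+1)^2(n+1)^416^{-n}+\sum_{n<m\le n_j}(m+1)^2\kappa^{2m}.$$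
Summing over $n=n_0,n_1,\dots$ gives a finite bound independent of $w\in E$, since $\kappa<1$. The finitely many terms $m\le n_0$ of $\Phi$ are polynomial expressions bounded on $E$. So $\Phi$ is bounded on $E$.

**Step 6 (the vector and the point $\lambda_0$).** As $0\in E$, $\sum\beta_m^2|x_m|^2=\Phi(0)<\infty$, so $x=\sum x_m\beta_me_m$ is an element of $\mathcal H$, and $x\ne0$ because $x_0=1$. Since $a\in\operatorname{int}E\subset\Omega_x$, Lemma 1(a) gives $\lambda_0=1/a\in\rho_S(x)$, that is, $\lambda_0\notin\sigma_S(x)$. In particular the inclusion fails for these radii. $\square$
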